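\title{A proof of the Fong--Tsui conjecture}

\begin{abstract}
We prove that a bounded operator $T$ on a complex Hilbert space with $|T|\le|\operatorname{Re}T|$ is self-adjoint, as conjectured by Fong and Tsui. We deduce this from a statement about a faithful conditional expectation $E$ from a von Neumann algebra $\mathcal M$ onto a subalgebra $\mathcal N$: an element $S\in\mathcal M$ satisfies $|S|\le E(\operatorname{Re}S)$ if and only if $S$ is a positive element of $\mathcal N$. In finite dimensions such statements follow by taking traces. Here the trace is replaced by a telescoping sum along the powers of the contraction $E(W)$, where $W$ is a unitary polar factor.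
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a complex Hilbert space of any dimension and $B(H)$ the algebra of bounded linear operators on $H$. For $T\in B(H)$ let $T^*$ be the adjoint, $\operatorname{Re}T=\frac12(T+T^*)$ the real part, and $|T|=(T^*T)^{1/2}$ the absolute value, the positive square root of $T^*T$; for self-adjoint $A$ this is $|A|=(A^2)^{1/2}$. For self-adjoint $X,Y$ we write $X\le Y$ if $\langle Xx,x\rangle\le\langle Yx,x\rangle$ for all $x\in H$.

A complex number with $|z|\le|\operatorname{Re}z|$ is real. The same holds for a normal operator $T$: the operators $|T|$ and $|\operatorname{Re}T|$ are the functions $|z|$ and $|\operatorname{Re}z|$ of $T$, so $|T|\le|\operatorname{Re}T|$ means $|z|\le|\operatorname{Re}z|$ on the spectrum of $T$, the spectrum is real, and $T=T^*$. Fong and Tsui conjectured that normality is not needed: \emph{every bounded operator $T$ with $|T|\le|\operatorname{Re}T|$ is self-adjoint}. We take the problem from \cite{Mortad}.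

The scalar argument does not carry over. Write $T=A+iB$ with $A,B$ self-adjoint. Then $|T|^2=A^2+B^2+i(AB-BA)$, and the commutator term need not have a sign. Even the inequality $|\operatorname{Re}z|\le|z|$ fails for operators: for $T=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ we have $|T|=\operatorname{diag}(0,1)$ and $|\operatorname{Re}T|=\frac12\cdot1$. There is, however, good evidence for the conjecture. It is known to hold when $T$ is compact or $H$ is finite-dimensional, and two theorems establish it under stronger hypotheses.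
\begin{itemize}
\item (Fong--Istratescu) If $|T|^2\le(\operatorname{Re}T)^2$, then $T$ is self-adjoint.
\item (Fong--Tsui) If $|T|\le\operatorname{Re}T$, then $T$ is positive.
\end{itemize}
The second hypothesis forces $\operatorname{Re}T\ge0$ and so implies $|T|\le|\operatorname{Re}T|$. The first implies it by the L\"owner--Heinz inequality: if $0\le X\le Y$ and $0<s\le1$, then $X^s\le Y^s$. One cannot simply go back by squaring, since squaring does not preserve order: $\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)\le\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$, while the difference of the squares, $\left(\begin{smallmatrix}3&1\\1&0\end{smallmatrix}\right)$, has negative determinant. We prove the conjecture on every complex Hilbert space.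

\begin{theorem}\label{thm:FT}
Let $T$ be a bounded operator on a complex Hilbert space $H$ with $|T|\le|\operatorname{Re}T|$. Then $T=T^*$.
\end{theorem}

The converse is trivial, so $|T|\le|\operatorname{Re}T|$ holds if and only if $T=T^*$.

Theorem~\ref{thm:FT} will follow from a stronger statement. Recall that a \emph{von Neumann algebra} on $H$ is a $*$-subalgebra of $B(H)$ equal to its double commutant; the commutant $\mathcal S'$ of any set $\mathcal S$ of self-adjoint operators is an example. Let $\mathcal N\subseteq\mathcal M$ be von Neumann algebras on $H$, both with unit $1=1_H$. A \emph{conditional expectation} $E:\mathcal M\to\mathcal N$ is a linear, unital, positive map that restricts to the identity on $\mathcal N$ and has the \emph{bimodule property}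
\[
E(aXb)=aE(X)b\qquad(a,b\in\mathcal N,\ X\in\mathcal M).
\]
It is \emph{faithful} if $X\ge0$ and $E(X)=0$ imply $X=0$. A self-adjoint element is a difference of positive ones, so positivity gives $E(X^*)=E(X)^*$. One should think of $E$ as an averaging that treats the elements of $\mathcal N$ as constants.

\begin{theorem}\label{thm:CE}
Let $\mathcal M$ be a von Neumann algebra on $H$, let $\mathcal N\subseteq\mathcal M$ be a von Neumann subalgebra with the same unit $1=1_H$, and let $E:\mathcal M\to\mathcal N$ be a faithful conditional expectation (no normality is assumed). For $S\in\mathcal M$,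
\[
|S|\le E(\operatorname{Re}S)\iff S\in\mathcal N\ \text{and}\ S\ge0 .
\]
Faithfulness cannot be dropped.
\end{theorem}

Section~\ref{sec:reduction} explains how conditional expectations enter and derives Theorem~\ref{thm:FT} from Theorem~\ref{thm:CE}. The core of the matter is the case in which $S=WP$ with $W$ unitary and $P\ge0$; it is stated and worked out in three special cases in Section~\ref{sec:model} and proved in Section~\ref{sec:core}. Section~\ref{sec:general} removes the assumption on the polar factor, and Section~\ref{sec:cor} gives two further consequences.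

\subsection*{Standard facts}
Below, $a,b,X,Y,S\in B(H)$.
\begin{itemize}
\item[(F1)] If $X\le Y$, then $aXa^*\le aYa^*$. If $X\ge0$ and $a^*Xa=0$, then $Xa=0$, because $\|X^{1/2}ax\|^2=\langle a^*Xax,x\rangle$.
\item[(F2)] If $X\ge0$, then $(a-b)X(a-b)^*\le2aXa^*+2bXb^*$; the difference of the two sides is $(a+b)X(a+b)^*$.
\item[(F3)] $(\ker a)^\perp$ is the closure of the range of $a^*$. If $a$ lies in a von Neumann algebra $\mathcal N$, so does the projection onto $\ker a$: the kernel is invariant under the $*$-closed set $\mathcal N'$, so the projection lies in $\mathcal N''=\mathcal N$.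
\item[(F4)] (Polar decomposition) $S=v|S|$, where $v$ is a partial isometry (so $vv^*v=v$, and $v^*v$, $vv^*$ are projections) and $v^*v$ is the projection onto the closure of the range of $|S|$. If $S$ lies in a von Neumann algebra $\mathcal M$, then $v,|S|\in\mathcal M$.
\end{itemize}

\section{Averaging over a symmetry}\label{sec:reduction}

Let $T=A+iB$ satisfy $|T|\le|A|$. It is tempting to reduce to the Fong--Tsui theorem by removing the sign of $A$. Let $J=\operatorname{sgn}(A)$ be defined by the Borel functional calculus, with $\operatorname{sgn}=1$ on $[0,\infty)$ and $\operatorname{sgn}=-1$ on $(-\infty,0)$. Then $J$ is a self-adjoint unitary and $JA=AJ=|A|$. The operator $S=JT$ has $|S|=|T|$, but its real part is not $|A|$: for any self-adjoint unitary $J$,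
\begin{equation}\label{eq:realpart}
\operatorname{Re}(JT)=\tfrac12(JT+T^*J)=\tfrac12(JA+AJ)+\tfrac i2(JB-BJ).
\end{equation}
The first term on the right commutes with $J$ and the second anticommutes with $J$. The hypothesis concerns only the first term, and the way to isolate it is to average over conjugation by $J$:
\[
E_J(X)=\tfrac12(X+JXJ)\qquad(X\in B(H)).
\]
With respect to the decomposition of $H$ into the eigenspaces of $J$, the map $E_J$ deletes the off-diagonal blocks.

The map $E_J$ is a faithful conditional expectation of $B(H)$ onto $\{J\}'$. It is linear and unital, and positive because $JXJ=JXJ^*$. Its values satisfy $JE_J(X)J=E_J(X)$, it fixes every operator that commutes with $J$, and $J(aXb)J=a(JXJ)b$ for $a,b\in\{J\}'$. If $X\ge0$ and $X+JXJ=0$, then $0\le X=-JXJ\le0$, so $X=0$. Finally, $E_J$ vanishes on operators that anticommute with $J$, so \eqref{eq:realpart} gives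
\begin{equation}\label{eq:EJ}
E_J(\operatorname{Re}(JT))=\tfrac12(J\operatorname{Re}T+\operatorname{Re}T\,J).
\end{equation}

\begin{corollary}\label{cor:J}
Let $T$ be a bounded operator on $H$ and $J$ a self-adjoint unitary with $|T|\le\frac12(J\operatorname{Re}T+\operatorname{Re}T\,J)$. Then $T$ is self-adjoint, commutes with $J$, and $JT\ge0$.
\end{corollary}

\begin{proof}
Let $S=JT$. Then $S^*S=T^*J^2T=T^*T$, so $|S|=|T|$, and by \eqref{eq:EJ} the hypothesis reads $|S|\le E_J(\operatorname{Re}S)$. Theorem~\ref{thm:CE} gives $JT\ge0$ and $JT\in\{J\}'$. Thus $T=J(JT)$ is a product of two commuting self-adjoint operators, each of which commutes with $J$.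
\end{proof}

The case $J=1$ is the Fong--Tsui theorem.

\begin{proof}[Proof of Theorem~\ref{thm:FT}, given Theorem~\ref{thm:CE}]
Let $A=\operatorname{Re}T$ and $J=\operatorname{sgn}(A)$. Then $\frac12(JA+AJ)=|A|\ge|T|$, and Corollary~\ref{cor:J} shows that $T$ is self-adjoint.
\end{proof}

\section{The case of a unitary polar factor}\label{sec:model}

\begin{proposition}\label{prop:core}
Let $E:\mathcal M\to\mathcal N$ be as in Theorem~\ref{thm:CE}. Let $W\in\mathcal M$ be unitary, let $P\in\mathcal M$ with $P\ge0$, and put $R=E(\operatorname{Re}(WP))\in\mathcal N$. If $P\le R$, then $WP=P=R$.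
\end{proposition}

By (F1), $WP=P$ holds exactly when the positive operator $(1-W)P(1-W^*)$ vanishes, and this operator is tied to the hypothesis by the identity
\begin{equation}\label{eq:expand}
(1-W)P(1-W^*)=P+WPW^*-2\operatorname{Re}(WP).
\end{equation}
The hypothesis says that the last term is, on average, at most $-2P$. What is missing is a comparison of $WPW^*$ with $P$. Here are three cases in which one is available.

\begin{example}[a trace]\label{ex:trace}
Let $\mathcal M$ be the algebra of $n\times n$ matrices and suppose that $\operatorname{tr}E(X)=\operatorname{tr}X$, as holds for $E_J$. Then $\operatorname{tr}WPW^*=\operatorname{tr}P$ and $\operatorname{tr}\operatorname{Re}(WP)=\operatorname{tr}R$, so \eqref{eq:expand} gives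
\[
0\le\operatorname{tr}\,(1-W)P(1-W^*)=2\operatorname{tr}P-2\operatorname{tr}R\le0 .
\]
A positive matrix of trace zero is zero, so $(1-W)P(1-W^*)=0$ and $R-P=0$. In infinite dimensions the traces need not be finite, and the argument is lost.
\end{example}

\begin{example}[no averaging]\label{ex:id}
Let $\mathcal N=\mathcal M$ and $E=\mathrm{id}$, so $\operatorname{Re}(WP)=R\ge P$. Then \eqref{eq:expand} gives
\begin{equation}\label{eq:model}
0\le(1-W)P(1-W^*)\le WPW^*-P .
\end{equation}
Put $P_k=W^kPW^{*k}$. Conjugating \eqref{eq:model} by $W^k$, which commutes with $1-W$, we get $0\le(1-W)P_k(1-W^*)\le P_{k+1}-P_k$. So the sequence $(P_k)$ increases, $P_k\ge P$, and each increment is at least $(1-W)P(1-W^*)$. But the sequence is bounded: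
\[
n\,(1-W)P(1-W^*)\le\sum_{k=0}^{n-1}(P_{k+1}-P_k)=P_n-P\le\|P\|\cdot1 .
\]
Dividing by $n$ and letting $n\to\infty$ gives $(1-W)P(1-W^*)=0$. Hence $WP=P$ and $R=\operatorname{Re}P=P$. The telescoping sum does the work of the trace.
\end{example}

\begin{example}[total averaging]\label{ex:state}
Let $\mathcal N=\mathbb C1$, so $E(X)=\varphi(X)1$ with $\varphi$ a faithful state, and $R=r1$. If $r=0$, then $P=0$. Otherwise scale $P$ so that $r=1$. Now $1-P\ge0$ and $WW^*=1$, so \eqref{eq:expand} gives
\[
0\le\varphi\big((1-W)P(1-W^*)\big)=-\varphi(1-P)-\varphi\big(W(1-P)W^*\big)\le0 .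
\]
Faithfulness gives $P=1$, and then $(1-W)(1-W^*)=0$, so $W=1$. What is used here is the distance from $P$ to the ceiling $\|R\|\cdot1$, which conjugation by $W$ leaves fixed.
\end{example}

The general proof combines Examples~\ref{ex:id} and~\ref{ex:state}: it runs a telescoping sum inside $\mathcal N$, with $E(W)$ in place of $W$, and it measures $R$ against its norm in order to absorb the error made in replacing $W$ by $E(W)$.

\section{Proof of Proposition~\ref{prop:core}}\label{sec:core}

Throughout this section $E,W,P,R$ satisfy the hypotheses of Proposition~\ref{prop:core}. In particular $R\ge P\ge0$. Put $r=\|R\|$ and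
\[
\Phi(X)=E(WXW^*)\qquad(X\in\mathcal M).
\]
The map $\Phi$ is positive, and $\Phi(1)=1$ because $WW^*=1$.

\subsection{An inequality for $R$}

The operator $P$ need not lie in $\mathcal N$, so the bimodule property gives no way to compute with it. The operator $R$ does lie in $\mathcal N$. The first step is an analogue of \eqref{eq:model} that mentions only $R$, at the cost of a factor $2$.

\begin{lemma}\label{lem:Phi}
$E\big((1-W)R(1-W^*)\big)\le2\big(\Phi(R)-R\big)$.
\end{lemma}

\begin{proof}
Let $Q=R-P\ge0$ and $N=E\big((1-W)P(1-W^*)\big)\ge0$. Apply $E$ to \eqref{eq:expand} and substitute $P=R-Q$; since $E(R)=R$,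
\[
N=E(P)+\Phi(P)-2R=\Phi(R)-R-E(Q)-\Phi(Q).
\]
By (F2) with $a=1$, $b=W$, $X=Q$, and the positivity of $E$,
\[
E\big((1-W)Q(1-W^*)\big)\le2E(Q)+2\Phi(Q).
\]
Since $R=P+Q$ and $N\le2N$,
\[
E\big((1-W)R(1-W^*)\big)=N+E\big((1-W)Q(1-W^*)\big)\le2N+2E(Q)+2\Phi(Q)=2\big(\Phi(R)-R\big).\qedhere
\]
\end{proof}

\subsection{Passing from $W$ to $E(W)$}

Lemma~\ref{lem:Phi} can be iterated, and it shows that $\Phi^k(R)$ increases. But the argument of Example~\ref{ex:id} also moved the conjugation by $W^k$ inside the sandwich $(1-W)\,\cdot\,(1-W^*)$, and there is no such rule for $\Phi^k$. We therefore split $W$ into its average and a remainder,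
\[
C=E(W)\in\mathcal N,\qquad O=W-C,\qquad E(O)=0,
\]
and aim for an inequality that involves only $C$, whose powers do commute with $1-C$. Let $\Theta(X)=E(OXO^*)$, a positive map. For $X\in\mathcal N$ and $c\in\mathcal N$ the bimodule property kills the cross terms: $E(cXO^*)=cX\,E(O)^*=0$ and $E(OXc^*)=E(O)Xc^*=0$. As $W=C+O$ and $1-W=(1-C)-O$, we obtain for $X\in\mathcal N$
\begin{equation}\label{eq:split}
\Phi(X)=CXC^*+\Theta(X),\qquad E\big((1-W)X(1-W^*)\big)=(1-C)X(1-C^*)+\Theta(X).
\end{equation}
Taking $X=1$ in the first identity gives $1-CC^*=\Theta(1)\ge0$, so $\|C\|\le1$.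

If we insert \eqref{eq:split} directly into Lemma~\ref{lem:Phi}, the error term appears as $\Theta(R)$ on the left and $2\Theta(R)$ on the right, and it survives on the wrong side. The remedy comes from Example~\ref{ex:state}. Since $\Phi(1)=1$, the right side of Lemma~\ref{lem:Phi} equals $\Phi(K)-K$ for $K=2R-t1$ with any real $t$, and the error on the right becomes $\Theta(K)$. It is dominated by $\Theta(R)$ as soon as $K\le R$, which means $R\le t1$. We take the smallest such $t$:
\[
K=2R-r1,\qquad -r1\le K\le R\le r1 .
\]

\begin{lemma}\label{lem:key}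
$(1-C)R(1-C^*)\le CKC^*-K$.
\end{lemma}

\begin{proof}
By \eqref{eq:split}, Lemma~\ref{lem:Phi} and $\Phi(1)=1$,
\[
(1-C)R(1-C^*)+\Theta(R)\le2\big(\Phi(R)-R\big)=\Phi(K)-K=CKC^*-K+\Theta(K),
\]
and $\Theta(R)-\Theta(K)=\Theta(r1-R)\ge0$.
\end{proof}

To see what this inequality can give, test it on a unit vector $x$ with $Rx=\lambda x$ and $C^*x=\bar cx$, where $|c|\le 1$. It reads
\[
|1-c|^2\lambda\le(1-|c|^2)(r-2\lambda).
\]
If $\lambda>r/2$, the right side is at most $0$, and $c=1$. If $\lambda=r/4$, the value $c=0$ is allowed. So Lemma~\ref{lem:key} should force $C$ to act as the identity where $R$ exceeds half its norm, and nothing of this kind can be expected from it below that level.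

\subsection{The telescoping sum}

Let $g$ be the projection onto $\ker(1-C)$ and $f=1-g$. By (F3), $f,g\in\mathcal N$ and $fH$ is the closure of the range of $1-C^*$.

\begin{lemma}\label{lem:half}
$\langle Ry,y\rangle\le\frac12\|R\|\,\|y\|^2$ for every $y\in fH$.
\end{lemma}

\begin{proof}
Put $K_k=C^kKC^{*k}$. Conjugate Lemma~\ref{lem:key} by $C^k$, which commutes with $1-C$:
\begin{equation}\label{eq:step}
K_{k+1}-K_k\ge(1-C)\,C^kRC^{*k}\,(1-C^*)\ge0 .
\end{equation}
Thus $(K_k)$ increases and $K_k\ge K_0=K$. Since $R\ge K$, we have $C^kRC^{*k}\ge K_k\ge K$, and \eqref{eq:step} gives $K_{k+1}-K_k\ge(1-C)K(1-C^*)$. Sum over $0\le k<n$ and use $\|C\|\le1$, $\|K\|\le r$: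
\[
n\,(1-C)K(1-C^*)\le K_n-K\le2r1 .
\]
Dividing by $n$ and letting $n\to\infty$ gives $(1-C)K(1-C^*)\le0$, that is, $\langle Ky,y\rangle\le0$ for all $y$ in the range of $1-C^*$. By continuity this holds for all $y\in fH$, and $\langle Ky,y\rangle=2\langle Ry,y\rangle-r\|y\|^2$.
\end{proof}

In particular, $\ker(1-C)\ne\{0\}$ if $R\neq0$. The lemma does not yet say that $R$ vanishes on $fH$. It will say so once we know that $g$ commutes with $W$ and $P$, for then the part of the problem that lives on $fH$ satisfies the hypotheses on its own and can be compared with its own norm.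

\subsection{The fixed space of $C$}

The projection $g$ is defined in terms of the average $C$ of $W$, and we need information on $W$ and $P$ themselves. This is what faithfulness provides.

\begin{lemma}\label{lem:fixed}
The projection $g$ commutes with $W$, $P$ and $R$, and $WPg=Pg=Rg$.
\end{lemma}

\begin{proof}
\emph{$W$ is the identity on $gH$.} By definition $Cg=g$. For $x\in gH$, since $\|C^*\|\le1$,
\[
\|C^*x-x\|^2=\|C^*x\|^2-2\operatorname{Re}\langle x,Cx\rangle+\|x\|^2\le2\|x\|^2-2\|x\|^2=0,
\]
so $C^*g=g$. Using $W^*W=1$ and the bimodule property,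
\[
E\big(g(W-1)^*(W-1)g\big)=gE(2-W-W^*)g=g(2-C-C^*)g=0 .
\]
Faithfulness gives $g(W-1)^*(W-1)g=0$, so $Wg=g$. Multiplying by $W^*$ gives $W^*g=g$, and taking the adjoint gives $gW=g$. In particular $gW=Wg$.

\emph{$Pg=Rg$.} We have
\[
gRg=\tfrac12E(gWPg+gPW^*g)=E(gPg),
\]
so $E\big(g(R-P)g\big)=gRg-E(gPg)=0$. Since $R-P\ge0$, faithfulness gives $g(R-P)g=0$, and (F1) gives $(R-P)g=0$.

\emph{$g$ commutes with $R$ and $P$.} We show that $Rg$ takes values in $\ker(1-C)$. Using $W^*g=g$, then $Pg=Rg\in\mathcal N$,
\[
2Rg=E(WPg)+E(PW^*g)=E(WRg)+E(Rg)=C\,Rg+Rg .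
\]
Hence $C\,Rg=Rg$, which means $Rg=gRg$. The operator $gRg$ is self-adjoint, so $gR=(Rg)^*=Rg$; and $Pg=Rg$ is then self-adjoint, so $gP=(Pg)^*=Pg$. Finally $WPg=WgP=gP=Pg$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
By Lemma~\ref{lem:fixed}, $f=1-g$ commutes with $W$, $P$ and $R$. Put $P'=Pf=fPf\ge0$. Then $WP'=f(WP)f$, so
\[
R':=E(\operatorname{Re}(WP'))=E\big(f\operatorname{Re}(WP)f\big)=fRf=Rf,
\]
and $P'=fPf\le fRf=R'$. Thus $W$, $P'$, $R'$ satisfy the hypotheses of the proposition. The unitary $W$ has not changed, so neither have $C$ and $f$. Lemma~\ref{lem:half}, applied to $W,P',R'$, gives for every $x\in H$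
\[
\langle R'x,x\rangle=\langle R'fx,fx\rangle\le\tfrac12\|R'\|\,\|x\|^2 .
\]
As $R'\ge0$, this says $\|R'\|\le\frac12\|R'\|$. So $Rf=0$, and $0\le Pf\le Rf$ gives $Pf=0$. Therefore $P=Pg$ and $R=Rg$, and Lemma~\ref{lem:fixed} gives $WP=WPg=Pg=P$ and $R=Rg=Pg=P$.
\end{proof}

\begin{remark}[use of the hypotheses]\label{rem:hyp}
Faithfulness is used only in Lemma~\ref{lem:fixed}. The relation $WW^*=1$ gives $\Phi(1)=1$, and with it $\|C\|\le1$ and the shift from $2R$ to $K$; the relation $W^*W=1$ is used in Lemma~\ref{lem:fixed}. That $\mathcal N$ is a von Neumann algebra is needed only to have $g\in\mathcal N$. Normality of $E$ plays no role, because the one limit in the proof, in Lemma~\ref{lem:half}, is taken in an inequality between elements of $\mathcal N$ in which $E$ no longer appears.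
\end{remark}

\section{Proof of Theorem~\ref{thm:CE}}\label{sec:general}

The factor $v$ in the polar decomposition $S=v|S|$ need not be unitary, and it cannot always be replaced by a unitary on $H$: if $S$ is the unilateral shift, then $|S|=1$, and $W|S|=S$ forces $W=S$. We make room by passing to $2\times2$ matrices. The algebras $M_2(\mathcal N)\subseteq M_2(\mathcal M)$ are von Neumann algebras on $H\oplus H$, and $E$ acts entrywise: $E_2\big((x_{ij})\big)=\big(E(x_{ij})\big)$.

\begin{lemma}\label{lem:E2}
$E_2:M_2(\mathcal M)\to M_2(\mathcal N)$ is a faithful conditional expectation.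
\end{lemma}

\begin{proof}
The map $E_2$ is linear and unital and fixes $M_2(\mathcal N)$, and the bimodule property follows entrywise from $E\big(\sum_{k,l}a_{ik}x_{kl}b_{lj}\big)=\sum_{k,l}a_{ik}E(x_{kl})b_{lj}$. Positivity of $E_2$ is part of the complete positivity of conditional expectations, which holds by Tomiyama's theorem \cite{Tomiyama}; see also \cite[Ch.~III.3 and IV.3]{Takesaki}. For $2\times2$ matrices the direct argument is short. Let $X=(x_{ij})\ge0$, let $\varepsilon>0$, and let $Y=(y_{ij})=E_2(X+\varepsilon1)$, a self-adjoint matrix. For $a_1,a_2\in\mathcal N$,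
\[
\sum_{i,j}a_i^*y_{ij}a_j=E\Big(\sum_{i,j}a_i^*(X+\varepsilon1)_{ij}\,a_j\Big)\ge0 .
\]
The entry $h=y_{11}=E(x_{11})+\varepsilon1$ is positive and invertible in $\mathcal N$. The choice $a_1=-h^{-1}y_{12}$, $a_2=1$ gives $s:=y_{22}-y_{21}h^{-1}y_{12}\ge0$, and
\[
Y=\begin{pmatrix}1&0\\y_{21}h^{-1}&1\end{pmatrix}\begin{pmatrix}h&0\\0&s\end{pmatrix}\begin{pmatrix}1&h^{-1}y_{12}\\0&1\end{pmatrix}\ge0 .
\]
So $E_2(X)+\varepsilon1\ge0$ for every $\varepsilon>0$, and $E_2(X)\ge0$.

For faithfulness, let $X\ge0$ and $E_2(X)=0$. Then $x_{ii}\ge0$ and $E(x_{ii})=0$, so $x_{11}=x_{22}=0$. With $p_1=1\oplus0$ and $p_2=0\oplus1$ this says $p_iXp_i=0$, so $Xp_i=0$ by (F1), and $X=X(p_1+p_2)=0$.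
\end{proof}

For Theorem~\ref{thm:FT} only $E=E_J$ is needed. In that case $E_2=E_{J\oplus J}$, and Lemma~\ref{lem:E2} is already contained in Section~\ref{sec:reduction}.

\begin{proof}[Proof of Theorem~\ref{thm:CE}]
If $S\in\mathcal N$ and $S\ge0$, then $E(\operatorname{Re}S)=E(S)=S=|S|$.

Conversely, suppose $|S|\le E(\operatorname{Re}S)$. Let $S=v|S|$ be the polar decomposition (F4), and define elements of $M_2(\mathcal M)$ by
\[
W=\begin{pmatrix}v&1-vv^*\\1-v^*v&-v^*\end{pmatrix},\qquad W^*=\begin{pmatrix}v^*&1-v^*v\\1-vv^*&-v\end{pmatrix},\qquad P=\begin{pmatrix}|S|&0\\0&0\end{pmatrix}.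
\]
The matrix $W$ is unitary. Indeed, the diagonal entries of $WW^*$ are $vv^*+(1-vv^*)^2=1$ and $(1-v^*v)^2+v^*v=1$, and its upper right entry is $v(1-v^*v)-(1-vv^*)v=0$. The diagonal entries of $W^*W$ are $v^*v+(1-v^*v)^2=1$ and $(1-vv^*)^2+vv^*=1$, and its upper right entry is $v^*(1-vv^*)-(1-v^*v)v^*=0$. Both products are self-adjoint, so the lower left entries vanish as well. Since $(1-v^*v)|S|=0$, we have $WP=S\oplus0$, and therefore
\[
R:=E_2(\operatorname{Re}(WP))=E(\operatorname{Re}S)\oplus0\ \ge\ |S|\oplus0=P .
\]
Proposition~\ref{prop:core}, applied to $E_2$ by Lemma~\ref{lem:E2}, gives $WP=P=R$, that is, $S=|S|=E(\operatorname{Re}S)$. So $S\ge0$ and $S\in\mathcal N$.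

It remains to show that faithfulness cannot be dropped. Let $\mathcal M=M_2(\mathbb C)$, $\mathcal N=\mathbb C1$ and $E(X)=\langle Xe_1,e_1\rangle1$, a conditional expectation that vanishes on $\operatorname{diag}(0,1)$. For $S=\operatorname{diag}(1,i)$ we have $|S|=1$ and $E(\operatorname{Re}S)=E(\operatorname{diag}(1,0))=1$, but $S$ is not positive.
\end{proof}

In this counterexample, with $W=S$ and $P=R=1$ in the notation of Section~\ref{sec:core}, we have $C=1$ and $g=1$ but $Wg\ne g$: the first step of Lemma~\ref{lem:fixed} fails.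

\section{Pinchings and powers}\label{sec:cor}

The map $E_J$ keeps two diagonal blocks. The same argument applies to any family of blocks.

\begin{corollary}\label{cor:pinch}
Let $(Q_j)$ be pairwise orthogonal projections on $H$ with $\sum_jQ_j=1$ (strongly), and let $S$ be a bounded operator with $|S|\le\sum_jQ_j(\operatorname{Re}S)Q_j$. Then $S\ge0$ and $S$ commutes with every $Q_j$.
\end{corollary}

\begin{proof}
For $X\in B(H)$ let $E(X)=\sum_jQ_jXQ_j$. The sum converges strongly, because the vectors $Q_jXQ_jx$ are pairwise orthogonal and $\sum_j\|Q_jXQ_jx\|^2\le\|X\|^2\sum_j\|Q_jx\|^2=\|X\|^2\|x\|^2$. Let $\mathcal N$ be the commutant of the family $(Q_j)$. The map $E$ is linear and positive, and $Q_kE(X)=Q_kXQ_k=E(X)Q_k$, so $E(X)\in\mathcal N$. For $a,b\in\mathcal N$ we have $Q_jaXbQ_j=aQ_jXQ_jb$, which gives the bimodule property, and $E(a)=\sum_jaQ_j=a$. If $X\ge0$ and $E(X)=0$, then $Q_kXQ_k=0$, so $XQ_k=0$ for all $k$ by (F1), and $X=0$. Thus $E$ is a faithful conditional expectation of $B(H)$ onto $\mathcal N$, and Theorem~\ref{thm:CE} applies.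
\end{proof}

\begin{corollary}\label{cor:powers}
Let $p\ge1$ and let $T$ be a bounded operator on $H$. Then $|T|^p\le|\operatorname{Re}T|^p$ if and only if $T=T^*$.
\end{corollary}

\begin{proof}
If $|T|^p\le|\operatorname{Re}T|^p$, the L\"owner--Heinz inequality with exponent $s=1/p\in(0,1]$ gives $|T|\le|\operatorname{Re}T|$, and Theorem~\ref{thm:FT} applies. If $T=T^*$, the two sides are equal.
\end{proof}

The case $p=2$ is the Fong--Istratescu theorem. We make no claim for $0<p<1$ in infinite dimensions.

\begin{thebibliography}{9}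

\bibitem{Mortad}
Mohammed Hichem Mortad, \emph{A Contribution to the Fong-Tsui Conjecture Related to Self-adjoint Operators}, arXiv:1208.4346 (2012).

\bibitem{Takesaki}
Takesaki, \emph{Theory of Operator Algebras I}.

\bibitem{Tomiyama}
J. Tomiyama, \emph{On the projection of norm one in $W^*$-algebras}, Proc. Japan Acad. 33 (1957).

\end{thebibliography}
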